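\title{Hausdorff dimension of vector measures whose Fourier transform lies on prescribed lines}

\begin{abstract}
Let $\Omega$ assign to each direction in $\mathbb R^d$ a complex line in $\mathbb C^d$, and consider the finite $\mathbb C^d$-valued measures $\mu$ with $\hat\mu(\xi)\in\Omega(\xi/|\xi|)$ for $\xi\ne0$. Let $a(\Omega)$ be the largest dimension of a subspace on whose unit sphere $\Omega$ is constant. A conjecture posed in a paper of Ayoush, Stolyarov and Wojciechowski predicts $\dim_H\mu\ge d-a(\Omega)$ for smooth non-constant $\Omega$. We show that it is false for every $d\ge3$ and true for $d=2$. The best lower bound in terms of $a(\Omega)$ alone is $d$ if $a(\Omega)=0$ and $1$ if $a(\Omega)\ge1$. The counterexamples are Riesz products whose frequencies avoid an arc of directions in every two-dimensional plane.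
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $d\ge2$, $S=S^{d-1}$ and $e(t)=e^{2\pi it}$. For a finite $\mathbb C^d$-valued Borel measure $\mu$ on $\mathbb R^d$, with total variation $|\mu|$, put $\hat\mu(\xi)=\int e(-\langle x,\xi\rangle)\,d\mu(x)\in\mathbb C^d$; this is a bounded continuous function. Let $G(d,1)$ be the set of complex lines through $0$ in $\mathbb C^d$. A map $\Omega\colon S\to G(d,1)$ is continuous, or smooth, if the orthogonal projection onto $\Omega(\xi)$ is a continuous, or $C^\infty$, matrix function of $\xi$. We study the class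
\[
\mathfrak{BV}_\Omega=\Big\{\mu:\ \hat\mu(\xi)\in\Omega\big(\xi/|\xi|\big)\ \text{for all }\xi\ne0\Big\}
\]
and ask on how small a set a member of it can put mass. This is measured by the lower Hausdorff dimension of a nonzero measure,
\[
\dim_H\mu=\inf\{\dim_HE:\ E\subset\mathbb R^d\ \text{Borel},\ |\mu|(E)>0\}.
\]
Here $\dim_HE=\inf\{s:\mathcal H^s(E)=0\}$, where $\mathcal H^s(E)$ is the limit as $\epsilon\to0$ of the infimum of $\sum_i(\operatorname{diam}E_i)^s$ over countable covers of $E$ by sets of diameter at most $\epsilon$.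

If $\Omega$ is constant, equal to $\mathbb Cv$, then $v\delta_0\in\mathfrak{BV}_\Omega$ and there is no lower bound. The basic non-constant example is $\Omega(\xi)=\mathbb C\xi$. If $u\in L^1$ and the distributional gradient $\nabla u$ is a finite measure, then $\widehat{\nabla u}(\xi)=2\pi i\,\hat u(\xi)\,\xi$, so $\nabla u\in\mathfrak{BV}_\Omega$. For a ball $B$, the measure $\nabla 1_B$ is the inner unit normal times surface measure on $\partial B$, and its dimension is $d-1$. The following index is meant to explain this number.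

\begin{definition}
Let $0\le k\le d-1$. A non-constant $\Omega$ is \emph{$k$-antisymmetric} if $\bigcap_{\xi\in S\cap L}\Omega(\xi)=\{0\}$ for every $(k+1)$-dimensional subspace $L\subset\mathbb R^d$. Put $a(\Omega)=\min\{k:\Omega\text{ is }k\text{-antisymmetric}\}$.
\end{definition}

Two distinct lines meet only in $0$, so the intersection is nonzero exactly when $\Omega$ is constant on $S\cap L$. Constancy passes from $L$ to its subspaces and fails for $L=\mathbb R^d$. Hence
\begin{equation}\label{eq:a}
a(\Omega)=\max\{\dim L:\ \Omega\text{ is constant on }S\cap L\},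
\end{equation}
where $L=\{0\}$ is allowed. Thus $a(\Omega)=0$ means $\Omega(\xi)\ne\Omega(-\xi)$ for all $\xi$. For $\Omega(\xi)=\mathbb C\xi$ we have $\Omega(\xi)=\Omega(-\xi)$, while $\Omega$ is not constant on any great circle, so $a(\Omega)=1$.

Which bound should one guess? Let $V$ be a subspace of dimension $k$ and $v\ne0$. The flat measure $v\,\mathcal H^{d-k}|_{V^\perp}$ is not finite, but as a distribution its Fourier transform is a multiple of $v\,\mathcal H^k|_V$, which lives on $V$ and points along $v$. It obeys the constraint exactly when $\Omega=\mathbb Cv$ on $S\cap V$. By \eqref{eq:a} the smallest flat singularity that $\Omega$ tolerates has dimension $d-a(\Omega)$; this matches $\nabla1_B$, and Example~\ref{ex:flat} produces finite measures of this dimension for each value $a(\Omega)\ge1$. The natural guess is that nothing is more concentrated than flat measures.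

\medskip
\noindent\textbf{Conjecture} (posed in \cite{ASW}). \emph{If $\Omega$ is smooth and non-constant and $0\ne\mu\in\mathfrak{BV}_\Omega$, then $\dim_H\mu\ge d-a(\Omega)$.}
\medskip

\begin{theorem}\label{thm:explicit}
Let $d\ge3$ and $\delta>0$. There are a smooth non-constant $\Omega$ with $a(\Omega)=1$ and $0\ne\mu\in\mathfrak{BV}_\Omega$ with $\dim_H\mu\le\frac d2+\delta$.
\end{theorem}

Since $\frac d2<d-1$ for $d\ge3$, the Conjecture fails in every dimension $d\ge3$. The next theorem determines what remains true.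

\begin{theorem}\label{thm:sharp}
Let $d\ge2$.
\begin{enumerate}
\item[(1)] If $\Omega$ is continuous and non-constant and $\mu\in\mathfrak{BV}_\Omega$, then $|\mu|(E)=0$ for every Borel set $E$ with $\mathcal H^1(E)=0$. Hence $\dim_H\mu\ge1$ if $\mu\ne0$.
\item[(2)] If $\Omega$ is smooth and $a(\Omega)=0$, then every $\mu\in\mathfrak{BV}_\Omega$ is absolutely continuous with respect to Lebesgue measure. Hence $\dim_H\mu=d$ if $\mu\ne0$.
\item[(3)] If $d\ge3$, $1\le k\le d-1$ and $\delta>0$, there are a smooth $\Omega$ with $a(\Omega)=k$ and $0\ne\mu\in\mathfrak{BV}_\Omega$ with $\dim_H\mu\le1+\delta$.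
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:inf}
The infimum of $\dim_H\mu$ over all smooth $\Omega$ with $a(\Omega)=k$ and all $0\ne\mu\in\mathfrak{BV}_\Omega$ equals $d$ for $k=0$ and $1$ for $1\le k\le d-1$. The conjectured bound $d-k$ is valid for $k\in\{0,d-1\}$, in particular always for $d=2$, and false for each $1\le k\le d-2$.
\end{corollary}

\begin{proof}
Let $k=0$. Lemma~\ref{lem:omega} with $Z=\emptyset$ gives a smooth $\Omega$ with $a(\Omega)=0$. Its class is not $\{0\}$: if $P(\xi)$ is the projection onto $\Omega(\xi/|\xi|)$, $0\ne v\in\Omega(e_1)$, and $\beta\in C_c^\infty(\mathbb R^d\setminus0)$ has $\beta(e_1)=1$, then $\beta Pv$ is the Fourier transform of a nonzero Schwartz function in $\mathfrak{BV}_\Omega$. So the infimum is $d$ by (2). For $k\ge1$ it is at least $1$ by (1); it is at most $1$ by (3) if $d\ge3$, and by the example $\nabla1_B$ if $d=2$, $k=1$. Finally, $d-k$ exceeds $1$ for $1\le k\le d-2$ and equals $1$ for $k=d-1$.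
\end{proof}

Theorem~\ref{thm:explicit} follows from Theorem~\ref{thm:sharp}(3) with $k=1$. We prove it separately because its example is explicit and shows the mechanism, while (3) needs a random choice of frames.

Section~\ref{sec:reduction} reduces the counterexamples to a question about scalar measures and works the idea out in $\mathbb R^3$. Section~\ref{sec:riesz} builds the measures, and Sections~\ref{sec:coordinate} and~\ref{sec:rotated} locate their frequencies. Sections~\ref{sec:one} and~\ref{sec:ac} prove parts (1) and (2) and are independent of the rest. We write $\|t\|=\operatorname{dist}(t,\mathbb Z)$, $|m|_\infty=\max_i|m_i|$, $|E|$ for Lebesgue measure and $\check u$ for the inverse Fourier transform; $C_d$ is a constant that depends only on $d$ and may change from line to line.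

\section{Reduction to scalar measures with spectrum in a cone}\label{sec:reduction}

The index $a(\Omega)$ sees only the subspaces on which $\Omega$ is constant. A smooth $\Omega$ can be constant on a large closed set of directions that contains no subsphere, and on such a set the constraint says nothing about scalar multiples of one vector. The first lemma prescribes this set. For $Z\subset S$ let $\mathcal C(Z)=\{\xi\ne0:\xi/|\xi|\in Z\}$.

\begin{lemma}\label{lem:omega}
Let $Z\subsetneq S$ be closed with $Z=-Z$. There is a smooth non-constant $\Omega_Z\colon S\to G(d,1)$ with $\Omega_Z=\mathbb Ce_1$ on $Z$ such that, for each subspace $L\ne0$, $\Omega_Z$ is constant on $S\cap L$ if and only if $S\cap L\subset Z$. Consequently $a(\Omega_Z)$ is the largest dimension of a subspace $L$ with $S\cap L\subset Z$.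
\end{lemma}

\begin{proof}
By Whitney's theorem, a closed subset $Z$ of $S$ is the zero set of a smooth function $g\ge0$. (Take smooth $g_n\ge0$ that vanish on $Z$ and whose sets of positivity cover $S\setminus Z$, and put $g=\sum_n2^{-n}g_n/(1+\|g_n\|_{C^n})$.) Since $Z=-Z$, we may replace $g(\xi)$ by $g(\xi)+g(-\xi)$ and assume that $g$ is even. We want a line that changes under $\xi\mapsto-\xi$ wherever $g>0$, so we tilt $e_1$ by an odd vector field without zeros and orthogonal to $e_1$. There are only $d-1$ coordinates left for $d$ real numbers, but they are complex: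
\[
w(\xi)=(0,\ \xi_1+i\xi_d,\ \xi_2,\dots,\xi_{d-1})\in\mathbb C^d,\qquad \Omega_Z(\xi)=\mathbb C\big(e_1+g(\xi)w(\xi)\big).
\]
The projection onto $\mathbb Cz$ is $zz^*/|z|^2$, so $\Omega_Z$ is smooth. A line $\mathbb C(e_1+w)$ with first coordinate of $w$ equal to $0$ determines $w$. If $g(\xi)>0$, then $g(-\xi)w(-\xi)=-g(\xi)w(\xi)\ne g(\xi)w(\xi)$, so $\Omega_Z(-\xi)\ne\Omega_Z(\xi)$. Hence $\Omega_Z$ is not constant on $S\cap L$ if $S\cap L\not\subset Z$, in particular not on $S$, and it equals $\mathbb Ce_1$ on $Z$. The last claim is \eqref{eq:a}.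
\end{proof}

A positive measure $\nu\ne0$ has $\hat\nu\ne0$ near the origin, in all directions. We remove the low frequencies by subtracting an integrable function, which does not change the singular part.

\begin{lemma}\label{lem:reduction}
Let $Z$ be as in Lemma~\ref{lem:omega}. Let $\nu\ge0$ be a finite Borel measure and $u\in L^1(\mathbb R^d)$ with $\hat\nu(\xi)=\hat u(\xi)$ for all $\xi\ne0$ outside $\mathcal C(Z)$. Let $E$ be a Borel set with $\nu(E)>0$ and $\dim_HE<d$. Then $\mu=e_1(\nu-u\,dx)$ is a nonzero element of $\mathfrak{BV}_{\Omega_Z}$ with $\dim_H\mu\le\dim_HE$.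
\end{lemma}

\begin{proof}
For $\xi\ne0$, the vector $\hat\mu(\xi)=(\hat\nu(\xi)-\hat u(\xi))e_1$ is zero unless $\xi/|\xi|\in Z$, where $\Omega_Z=\mathbb Ce_1$. Since $\dim_HE<d$, $E$ is Lebesgue null, so $\mu(E)=\nu(E)e_1\ne0$.
\end{proof}

To turn flat or periodic measures into finite ones with little change of the spectrum we use, for $\rho>0$, a Schwartz function $\psi_\rho$ with
\begin{equation}\label{eq:psi}
\psi_\rho\ge0,\qquad \psi_\rho(0)>0,\qquad \hat\psi_\rho(0)=1,\qquad \operatorname{supp}\hat\psi_\rho\subset\overline B(0,\rho).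
\end{equation}
Take $\psi_\rho=|\check\beta|^2/\|\beta\|_{L^2}^2$ with $0\le\beta\in C_c^\infty(B(0,\rho/2))$, $\beta\ne0$; its Fourier transform is a multiple of the convolution of $\beta$ with $\beta(-\,\cdot)$.

\begin{example}[the value $d-k$ occurs]\label{ex:flat}
Let $1\le k\le d-1$, $\dim V=k$ and $Z=\{\xi\in S:\operatorname{dist}(\xi,V)\le\frac12\}$. Every $(k+1)$-dimensional subspace contains a unit vector of $V^\perp$, which is not in $Z$; so $a(\Omega_Z)=k$. Let $\nu$ be $\psi_1$ times Lebesgue measure of $V^\perp$. Then $\hat\nu(\xi)=\int_V\hat\psi_1(\xi+v)\,dv$: both sides depend only on the $V^\perp$-component of $\xi$, and their inverse Fourier transforms on $V^\perp$ equal $\psi_1|_{V^\perp}$. So $\hat\nu(\xi)=0$ if $\operatorname{dist}(\xi,V)>1$. Let $u=\nu*\check\chi$ with $\chi\in C_c^\infty$, $\chi=1$ on $\overline B(0,2)$. Then $\hat\nu-\hat u=(1-\chi)\hat\nu$ vanishes off $\mathcal C(Z)$, and Lemma~\ref{lem:reduction} with $E=V^\perp$ gives $\dim_H\mu\le d-k$. Equality holds, because $|\mu|(E)>0$ forces $\mathcal H^{d-k}(E)>0$.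
\end{example}

To beat the Conjecture with $a(\Omega)=1$ we need a measure of dimension below $d-1$ whose high frequencies lie in a closed symmetric cone containing no plane. A lacunary spectrum can do this.

\subsection*{The idea in $\mathbb R^3$}
On the line, expand the Riesz product $\prod_{j<n}(1+\cos2\pi8^jt)\ge0$. Its frequencies are the sums $\sum_j\epsilon_j8^j$ with $\epsilon_j\in\{-1,0,1\}$. If the top nonzero digit is $\epsilon_J$, the lower terms add up to less than $8^J/7$, so the modulus lies in $8^J[\frac67,\frac87]$. The ratio of two such moduli lies in $\bigcup_{n\in\mathbb Z}8^n[\frac34,\frac43]$, a closed subset of $(0,\infty)$ that does not contain $2$. Multiply three such products, one in each variable $x_1,x_2,x_3$, and let $Z$ be the closure of the set of directions of all nonzero frequencies. If $\xi\in Z$ and $\xi_p\xi_q\ne0$, then $|\xi_p/\xi_q|\ne2$. A plane $L$ projects isomorphically onto some coordinate plane, so it contains a vector with $(\xi_p,\xi_q)=(2,1)$ for some $p\ne q$. Thus $Z$ contains no great circle, and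 $\pm e_1\in Z$, so $a(\Omega_Z)=1$. The Conjecture would force dimension at least $2$.

How small can the dimension be? Replace $8$ by a large base $R$ and $1+\cos2\pi t$ by a positive kernel of degree $N$ with most of its mass in $\|t\|\lesssim1/N$. The factor at scale $j$ has period $R^{-j}$; of the $R$ intervals of length $R^{-j-1}$ in a period it favors about $R/N$. One expects dimension $1-\log N/\log R$ in each variable. The digits now go up to $N$, so the ratios lie roughly in $\bigcup_nR^n[1/N,N]$, and a gap survives as long as $R$ is a large multiple of $N^2$. This gives dimension about $\frac12$ per variable and $\frac32<2$ in total. It remains to prove the dimension bound, and to control the directions after multiplication by $\psi_\rho$, which thickens each frequency to a ball.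

\section{Riesz products with large digits}\label{sec:riesz}

We will read off the concentration of the limit measure at scale $j$ from a single Fourier coefficient, by testing against $\sin^2\pi t=\frac12(1-\cos2\pi t)$. So we need a kernel of degree $N$ whose first coefficient is $1-O(N^{-2})$. The Fej\'er kernel, with first coefficient $1-\frac1{N+1}$, would give only the window $\|t\|\lesssim N^{-1/2}$ by this test.

\begin{lemma}\label{lem:kernel}
For each integer $N\ge1$ there is a trigonometric polynomial $\Phi(t)=\sum_{|m|\le N}\hat\Phi(m)e(mt)\ge0$ with $\hat\Phi(0)=1$ and $\hat\Phi(\pm1)=\cos\frac\pi{N+2}$.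
\end{lemma}

\begin{proof}
Let $\vartheta=\frac\pi{N+2}$ and $a_m=c\sin(m+1)\vartheta$ for $-1\le m\le N+1$, with $c>0$ such that $\sum_{m=0}^Na_m^2=1$; note $a_{-1}=a_{N+1}=0$. Put $\Phi(t)=|\sum_{m=0}^Na_me(mt)|^2$. Then $\hat\Phi(0)=1$ and $\hat\Phi(\pm1)=\sum_{m=0}^{N-1}a_ma_{m+1}$. Multiply $a_{m-1}+a_{m+1}=2\cos\vartheta\;a_m$ by $a_m$ and sum over $0\le m\le N$ to get $2\hat\Phi(1)=2\cos\vartheta$.
\end{proof}

For $N=1$ this is $\Phi(t)=1+\cos2\pi t$. In the next proposition each scale carries its own orthonormal frame; this freedom costs nothing here and is the point of Section~\ref{sec:rotated}.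

\begin{proposition}\label{prop:riesz}
Let $N\ge1$ be an integer, $R\ge8\sqrt d\,N$, $O_j\in O(d)$ for $j\ge0$, $0<\rho\le\frac18$ and $0<\gamma<1$. Let $\Lambda$ be the set of all
\[
\lambda=\sum_{j=0}^JR^jO_jm_j,\qquad J\ge0,\quad m_j\in\mathbb Z^d,\quad |m_j|_\infty\le N,\quad m_J\ne0,
\]
and $\Lambda_\rho=\bigcup_{\lambda\in\Lambda}\overline B(\lambda,\rho)$. There are a probability measure $\nu$ on $\mathbb R^d$ with $\hat\nu=\hat\psi_\rho$ off $\Lambda_\rho$ and a Borel set $E$ with $\nu(E)>0$ and
\begin{equation}\label{eq:s0}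
\dim_HE\le s_0:=d\Big(1-\frac{\log N}{\log R}\Big)+d\gamma+\frac{C(d,\gamma)}{\log R},
\end{equation}
where $C(d,\gamma)$ depends only on $d$ and $\gamma$.
\end{proposition}

We call $J$ the \emph{top index} of $\lambda$. With Lemma~\ref{lem:reduction} the proposition gives at once the statement that we shall use.

\begin{corollary}\label{cor:use}
If $s_0<d$ and $Z\subsetneq S$ is closed and symmetric with $\Lambda_\rho\subset\mathcal C(Z)$, then there is $0\ne\mu\in\mathfrak{BV}_{\Omega_Z}$ with $\dim_H\mu\le s_0$.
\end{corollary}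

\begin{proof}[Proof of Proposition~\ref{prop:riesz}]
\emph{Step 1: the frequencies are separated.} Since $R\ge8$, geometric sums with ratio $R$ are at most $\frac87$ of their largest term. With $|m_j|\le\sqrt dN\le R/8$ this gives
\begin{equation}\label{eq:tail}
\sum_{j<J}R^j\sqrt dN\le\tfrac87R^{J-1}\sqrt dN\le\tfrac17R^J .
\end{equation}
So $|\lambda|\ge\frac67R^J$ if $\lambda$ has top index $J$. If two finite digit sequences differ and $J$ is the largest index where they do, the two sums differ by at least $R^J-\frac27R^J\ge\frac57$. Thus $\lambda$ determines its digits, and distinct points of $\Lambda\cup\{0\}$ are at distance more than $2\rho$.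

\emph{Step 2: the measure.} Let $F(y)=\prod_{i=1}^d\Phi(y_i)=\sum_{|m|_\infty\le N}\hat F(m)e(\langle m,y\rangle)$, so that $F\ge0$, $\hat F(0)=1$ and $\hat F(\pm e_i)=\cos\frac\pi{N+2}$. Write $y^{(j)}=R^jO_j^{-1}x$; then $\langle m,y^{(j)}\rangle=\langle R^jO_jm,x\rangle$. Put
\[
\nu_n=\psi_\rho(x)\prod_{j<n}F(y^{(j)})\,dx\ \ge0 .
\]
Expanding the product, $\hat\nu_n(\xi)=\hat\psi_\rho(\xi)+\sum_\lambda c_\lambda\hat\psi_\rho(\xi-\lambda)$, where $\lambda$ runs over the elements of $\Lambda$ with top index below $n$ and $c_\lambda=\prod_{j\le J}\hat F(m_j)$. This coefficient does not depend on $n$, because $\hat F(0)=1$. By Step 1, $\hat\nu_n(0)=1$, so $\nu_n$ is a probability measure, and on each bounded set $\hat\nu_n$ is independent of $n$ for large $n$. The limit is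
\[
\hat\psi_\rho+\sum_{\lambda\in\Lambda}c_\lambda\hat\psi_\rho(\,\cdot-\lambda),
\]
which equals $\hat\psi_\rho$ near $0$. L\'evy's continuity theorem says that a pointwise limit of Fourier transforms of probability measures that is continuous at $0$ is the Fourier transform of a probability measure. Call this measure $\nu$. Then $\hat\nu=\hat\psi_\rho$ off $\Lambda_\rho$, and $\hat\nu(\lambda)=c_\lambda$ for $\lambda\in\Lambda$ by separation.

\emph{Step 3: most scales are good.} The points $\pm R^jO_je_i$ lie in $\Lambda$ with coefficient $\cos\frac\pi{N+2}$, so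
\[
\int\sin^2\big(\pi y^{(j)}_i\big)\,d\nu=\frac12\Big(1-\cos\frac\pi{N+2}\Big)=\sin^2\frac\pi{2(N+2)}\le\frac{\pi^2}{4N^2}.
\]
Let $A=2\sqrt{d/\gamma}\ge1$ and $W_j=\{x:\|y^{(j)}_i\|\le A/N\text{ for all }i\}$. Since $\sin^2\pi t\ge4\|t\|^2$, Chebyshev's inequality gives
\[
\nu(W_j^c)\le d\cdot\frac{\pi^2}{4N^2}\cdot\frac{N^2}{4A^2}\le\frac d{A^2}=\frac\gamma4 .
\]
This bound does not decay in $j$, so it gives no mass to $\bigcap_jW_j$; we allow a proportion $\gamma$ of bad scales. Let $E_n=\{x:\#\{j<n:x\notin W_j\}\le\gamma n\}$. The number of bad $j<n$ has $\nu$-mean at most $\gamma n/4$, so $\nu(E_n^c)\le\frac14$ by Markov's inequality; no independence between scales is needed. Fix $D$ with $\nu(B(0,D))\ge\frac34$ and let $E_n'=E_n\cap B(0,D)$, so that $\nu(E_n')\ge\frac12$. Put $E=\bigcap_{n_0}\bigcup_{n\ge n_0}E_n'$. It is a decreasing intersection of sets of measure at least $\frac12$, so $\nu(E)\ge\frac12$.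

\emph{Step 4: covering.} The map $x\mapsto y^{(j)}$ sends balls of radius $R^{-j}$ and $R^{-j-1}$ to balls of radius $1$ and $R^{-1}$. A unit ball is covered by $C_dR^d$ balls of radius $R^{-1}$. If $y$ lies in the unit ball and $\|y_i\|\le A/N$ for all $i$, then $y$ lies in the cube of half-side $A/N$ about its nearest integer point, and that point is within $1+\sqrt d/2$ of the center. So at most $C_d$ cubes occur, and each is covered by $C_d(AR/N)^d$ balls of radius $R^{-1}$ because $AR/N\ge1$. Fix one constant $C_d$ such that a ball of radius $R^{-j}$ is covered by $C_dR^d$ balls of radius $R^{-j-1}$ and its intersection with $W_j$ by $C_d(AR/N)^d$ such balls.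

Let $I\subset\{0,\dots,n-1\}$ have at most $\gamma n$ elements. Cover $B(0,D)$ by $C_D$ unit balls and refine $n$ times, by the first rule for $j\in I$ and the second for $j\notin I$. This covers $B(0,D)\cap\bigcap_{j<n,\,j\notin I}W_j$ by at most $C_DC_d^nR^{d\gamma n}(AR/N)^{dn}$ balls of radius $R^{-n}$. There are at most $2^n$ sets $I$, so $E_n'$ is covered by $C_D\Theta^n$ such balls, where $\Theta=2C_dA^dR^{d\gamma}(R/N)^d$. With $C(d,\gamma)=\log(2C_dA^d)$ we have $\Theta=R^{s_0}$. For $s>s_0$, the covers of $E_n'$, $n\ge n_0$, together cover $E$, and $\sum_{n\ge n_0}C_D\Theta^n(2R^{-n})^s\to0$ as $n_0\to\infty$. Hence $\mathcal H^s(E)=0$.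
\end{proof}

The number $s_0$ depends neither on $\rho$ nor on the frames. What remains is geometry: to make $\log N/\log R$ large while the directions of $\Lambda_\rho$ miss part of every great circle.

\section{Coordinate frames: proof of Theorem~\ref{thm:explicit}}\label{sec:coordinate}

Let $N\ge\sqrt d$, $R=36N^2$, $\rho=\frac1{36N}$ and $O_j=I$ for all $j$; the hypotheses of Proposition~\ref{prop:riesz} hold. Each coordinate of $\lambda\in\Lambda$ is a sum $\lambda_l=\sum_jR^jm_{j,l}$ with integer digits $|m_{j,l}|\le N$. If $\lambda_l\ne0$ and $J$ is the top index of this coordinate, then \eqref{eq:tail} gives $|\lambda_l|\in R^J[\frac67,N+\frac17]$. Hence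
\begin{equation}\label{eq:coord}
\xi\in\overline B(\lambda,\rho),\ \lambda_l\ne0\quad\Longrightarrow\quad|\xi_l|\in R^J\big[\tfrac12,\,2N\big]\ \text{ for some }J\ge0 .
\end{equation}
The ratio of two such numbers lies in $R^n[\frac1{4N},4N]$ for some $n\in\mathbb Z$. It is at most $4N$ if $n\le0$ and at least $R/(4N)=9N$ if $n\ge1$, so it avoids the window $(4N,9N)$.

The thickening creates one difficulty. If $\lambda_p=\lambda_q=0$, then $\xi_p,\xi_q$ are arbitrary numbers of size up to about $\rho$ and their ratio can be anything. So we forbid the window only when $\xi_p$ is comparable to the largest coordinate. Let $U$ be the set of $\xi\in S$ for which there are $p\ne q$ with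
\begin{equation}\label{eq:U}
4N|\xi_q|<|\xi_p|<9N|\xi_q|,\qquad |\xi_l|<2|\xi_p|\ \text{ for all }l,
\end{equation}
and let $Z=S\setminus U$. The set $U$ is open and symmetric, so $Z$ is closed and symmetric. The conditions \eqref{eq:U} are homogeneous, so they can be tested on vectors of any length.

\emph{$\Lambda_\rho\subset\mathcal C(Z)$.} Let $\xi\in\overline B(\lambda,\rho)$ and suppose \eqref{eq:U} holds. Some $\lambda_l$ is nonzero, so $2|\xi_p|>|\xi_l|\ge\frac12$ by \eqref{eq:coord}. Then $|\xi_p|>\frac14>\rho$ and $|\xi_q|>|\xi_p|/(9N)>\frac1{36N}=\rho$. A coordinate with $\lambda_l=0$ has $|\xi_l|\le\rho$, so $\lambda_p\ne0\ne\lambda_q$, and $|\xi_p|/|\xi_q|$ avoids $(4N,9N)$. This contradicts \eqref{eq:U}.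

\emph{$Z$ contains no great circle.} Let $L$ be a plane with basis $u,u'$, and let $\Delta_{pq}=u_pu'_q-u_qu'_p$. Choose $p\ne q$ with $|\Delta_{pq}|$ maximal; it is nonzero, so $\xi\mapsto(\xi_p,\xi_q)$ is an isomorphism of $L$ onto $\mathbb R^2$. By Cramer's rule, on $L$,
\[
\xi_l=\frac{\Delta_{lq}}{\Delta_{pq}}\,\xi_p+\frac{\Delta_{pl}}{\Delta_{pq}}\,\xi_q ,
\]
with both coefficients at most $1$ in modulus. The vector of $L$ with $\xi_p=6N$, $\xi_q=1$ has $|\xi_l|\le6N+1<12N$, so it satisfies \eqref{eq:U}.

In particular $Z\ne S$. Also $\pm e_1\in Z$, since \eqref{eq:U} requires two nonzero coordinates. Lemma~\ref{lem:omega} gives $a(\Omega_Z)=1$. We may assume $\delta<d/2$. As $N\to\infty$, $\log N/\log R\to\frac12$ and $s_0\to\frac d2+d\gamma$. Take $\gamma=\min(\frac12,\frac\delta{2d})$ and then $N$ so large that $s_0\le\frac d2+\delta<d$. Corollary~\ref{cor:use} finishes the proof. \hfill$\square$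

\section{Rotated frames: proof of Theorem~\ref{thm:sharp}(3)}\label{sec:rotated}

Theorem~\ref{thm:sharp}(1) tells us how far the method can go. If $s_0<1$, Corollary~\ref{cor:use} cannot apply, so the directions of $\Lambda_\rho$ are dense in $S$. Let $R=N^\beta$, $\beta>1$, with $N$ large and $\gamma$ small, so that $s_0$ is close to $d(1-1/\beta)$. For any frames this excludes $\beta<\frac d{d-1}$. For coordinate frames it excludes $\beta<2$: the set $\Lambda_\rho$ contains the two-dimensional set $\Lambda_\rho$ placed in the plane $\operatorname{span}(e_1,e_2)$, and for $\beta<2$ the directions of the latter are dense in the circle. The obstruction is a plane that contains many digit vectors at every scale. Each frame has such planes, but if the frame changes with the scale, no single plane need be rich at many scales. We show that random frames reach the threshold $\beta=\frac d{d-1}$.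

Let $d\ge3$, $N\ge1$, $R\ge8\sqrt dN$, $M\ge1$. Take frames $O_0,\dots,O_{M-1}$ and extend them $M$-periodically to $j\in\mathbb Z$. The top $M$ digits of $\lambda$ determine its direction up to a small error, and by periodicity they take finitely many forms, so the directions lie in finitely many caps. Put $\rho=R^{-M}$, $t_0=3\sqrt dNR^{-M}\le\frac38$, and for $0\le s<M$
\[
P_s=\Big\{\sum_{i=0}^{M-1}R^{-i}O_{s-i}m_i:\ m_i\in\mathbb Z^d,\ |m_i|_\infty\le N,\ m_0\ne0\Big\},\qquad
Z=\Big\{\frac\xi{|\xi|}:\ \xi\in\bigcup_{s}\bigcup_{p\in P_s}\overline B(p,t_0)\Big\}.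
\]
As in \eqref{eq:tail}, $|p|\ge\frac67>t_0$ for $p\in P_s$. So $Z$ is a finite union of closed caps, and it is symmetric because $P_s=-P_s$.

\begin{lemma}\label{lem:caps}
$\Lambda_\rho\subset\mathcal C(Z)$.
\end{lemma}

\begin{proof}
Let $\lambda\in\Lambda$ have top index $J$, let $\xi\in\overline B(\lambda,\rho)$, and set $m_j=0$ for $j<0$. Then $R^{-J}\lambda=\sum_{i\ge0}R^{-i}O_{J-i}m_{J-i}$. The terms with $i<M$ form a point $p\in P_s$, $s\equiv J\pmod M$, and the others have sum at most $\frac87\sqrt dNR^{-M}$. Also $|R^{-J}(\xi-\lambda)|\le R^{-M}$. Hence $|R^{-J}\xi-p|\le t_0$.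
\end{proof}

To show that $Z$ misses part of a great circle we bound the number of caps that meet it, one digit at a time. For a plane $L$ let $\Pi_L^\perp$ be the orthogonal projection onto $L^\perp$, so that $|\Pi_L^\perp x|=\operatorname{dist}(x,L)$. Put
\[
t=\frac{10\sqrt dN}R,\qquad \kappa_j(L)=\#\{n\in\mathbb Z^d:\ |n|_\infty\le2N,\ |\Pi_L^\perp O_jn|\le t\}.
\]
This number depends on $O_j$, $N$, $R$ and $L$, but not on $M$.

\begin{lemma}\label{lem:length}
For every plane $L$, the length of $Z\cap L$ is at most $12\sqrt d\,MNR^{-M}\prod_{j=0}^{M-1}\kappa_j(L)$.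
\end{lemma}

\begin{proof}
Write $\Pi=\Pi_L^\perp$. The directions of $\overline B(p,t_0)$ form a cap of angular radius $\arcsin(t_0/|p|)$. It meets the great circle $S\cap L$ in an arc of length at most $2\arcsin(t_0/|p|)\le\pi t_0/|p|<4t_0$, and it meets it only if $L$ meets the ball, that is, if $|\Pi p|\le t_0$. Fix $s$ and call a tuple $(m_0,\dots,m_{M-1})$ relevant if its point $p\in P_s$ has $|\Pi p|\le t_0$. The later digits are too small to move $p$ far, so each partial sum is already close to $L$: for $0\le i<M$,
\[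
\Big|\Pi\sum_{l\le i}R^{-l}O_{s-l}m_l\Big|\le t_0+\sum_{l>i}R^{-l}\sqrt dN\le\big(3+\tfrac87\big)\sqrt dNR^{-i-1}\le5\sqrt dNR^{-i-1}.
\]
If two relevant tuples agree in $m_0,\dots,m_{i-1}$, subtract the two partial sums: $n=m_i-m_i'$ satisfies $|n|_\infty\le2N$ and $R^{-i}|\Pi O_{s-i}n|\le10\sqrt dNR^{-i-1}$, that is, $|\Pi O_{s-i}n|\le t$. So, given the earlier digits, $m_i$ has at most $\kappa_{s-i}(L)$ possible values. As $i$ runs over $0,\dots,M-1$, the index $s-i$ runs over all residues modulo $M$, so there are at most $\prod_j\kappa_j(L)$ relevant tuples. Multiply by the $M$ values of $s$ and by $4t_0$.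
\end{proof}

So we need $\kappa_j(L)$ to be below $R$ by a fixed factor, in geometric mean over $j$. The $t$-neighborhood of $L$ in a cube of side $4N$ has volume about $N^2(N/R)^{d-2}$, which is below $R$ when $R^{d-1}$ exceeds $N^d$: the same threshold as above.

\begin{lemma}\label{lem:frames}
There is $C_0=C_0(d)\ge8\sqrt d$ such that for $R\ge C_0N^{d/(d-1)}$ there are $M\ge1$ and $O_0,\dots,O_{M-1}\in O(d)$ with $\prod_{j<M}\kappa_j(L)\le R^M/(12\sqrt dMN)$ for every plane $L$.
\end{lemma}

\begin{proof}
Let the $O_j$ be independent with the Haar probability distribution on $O(d)$; then $O_ju$ is uniform on $S$ for each unit vector $u$. We bound the failure probability for one plane and then pass to all planes through a net. To leave room for the net, let $\kappa_j^*(L)$ be defined as $\kappa_j(L)$ with $2t$ in place of $t$.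

\emph{One plane.} For $u$ uniform on $S$ and $0<\tau\le1$, $\mathbb P(|\Pi_L^\perp u|\le\tau)=\tau^{d-2}$. Indeed, write $u=X/|X|$ with $X=(X',X'')\in L^\perp\times L$ standard Gaussian. The event is $|X''|^2\ge b|X'|^2$ with $b=\tau^{-2}-1$. In the plane $\mathbb P(|X''|^2\ge r)=e^{-r/2}$, so the probability is $\mathbb E\,e^{-b|X'|^2/2}=(1+b)^{-(d-2)/2}=\tau^{d-2}$. For $\tau>1$ the bound $\tau^{d-2}$ is trivial. There are at most $C_dr^{d-1}$ points $n$ with $|n|_\infty=r$, and $|n|\ge r$ for them, so
\[
\mathbb E\,\kappa_j^*(L)\le1+\sum_{0<|n|_\infty\le2N}\Big(\frac{2t}{|n|}\Big)^{d-2}\le1+C_d\,t^{d-2}\sum_{r=1}^{2N}r\le1+C_1\frac{N^d}{R^{d-2}},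
\]
with $C_1=C_1(d)$. Choose $C_0\ge8\sqrt d$ with $C_0^{d-1}\ge4C_1$. Then $C_1N^dR^{2-d}\le R/4$, and $1\le R/4$, so $\mathbb E\,\kappa_j^*(L)\le R/2$. By independence the product has mean at most $(R/2)^M$, and Markov's inequality gives
\[
\mathbb P\Big(\prod_{j<M}\kappa_j^*(L)>\frac{R^M}{12\sqrt dMN}\Big)\le12\sqrt dMN\,2^{-M}.
\]

\emph{All planes.} If $\|\Pi_L^\perp-\Pi_{L'}^\perp\|\le5/R$ in operator norm, then $\kappa_j(L')\le\kappa_j^*(L)$, because $|n|\le2\sqrt dN$ and $2\sqrt dN\cdot5/R=t$. The projections $\Pi_L^\perp$ form a bounded subset of $\mathbb R^{d\times d}$. A maximal subset of it that is $5/R$-separated in the Euclidean norm, which dominates the operator norm, is a $5/R$-net, and it has at most $(C_dR)^{d^2}$ elements by comparison of volumes. The net does not depend on $M$, and $(C_dR)^{d^2}\cdot12\sqrt dMN\,2^{-M}<1$ for large $M$. For such $M$ some choice of frames satisfies the bound with $\kappa_j^*$ at all points of the net, hence with $\kappa_j$ for all planes.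
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(3)]
We may assume $\delta<1$. Let $\gamma=\frac\delta{2d}$ and $R=C_0N^{d/(d-1)}\ge8\sqrt dN$. As $N\to\infty$, $\log N/\log R\to\frac{d-1}d$ and $s_0\to1+\frac\delta2$. Fix $N$ with $s_0\le1+\delta<d$, and take $M$ and the frames from Lemma~\ref{lem:frames}. By Lemma~\ref{lem:length}, $Z$ meets every great circle in length at most $1<2\pi$.

To raise the index to $k$, let $V=\operatorname{span}(e_1,\dots,e_k)$ and $Z_k=Z\cup(S\cap V)$, a closed symmetric set containing $S\cap V$. Let $\dim L'=k+1$. Pick $u\in L'\setminus V$ and a plane $L$ with $u\in L\subset L'$. Then $\dim(L\cap V)\le1$, so $S\cap L\cap V$ has at most two points and $Z_k\cap L$ has length at most $1$. Hence $S\cap L'\not\subset Z_k$. It follows that $Z_k\ne S$ and, by Lemma~\ref{lem:omega}, $a(\Omega_{Z_k})=k$. By Lemma~\ref{lem:caps}, $\Lambda_\rho\subset\mathcal C(Z_k)$, and Corollary~\ref{cor:use} gives the measure.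
\end{proof}

\section{Sets of zero length: proof of Theorem~\ref{thm:sharp}(1)}\label{sec:one}

The tool is one-dimensional.

\medskip
\noindent\textbf{F.~and M.~Riesz theorem on the line.} \emph{A finite complex Borel measure $m$ on $\mathbb R$ with $\hat m(t)=0$ for all $t>0$ is absolutely continuous.}
\medskip

Projecting $\mu$ to the line in direction $\theta$ restricts $\hat\mu$ to that line, and on the positive half of it $\hat\mu$ takes values in the fixed line $\Omega(\theta)$. So the singular part of the projection points along $\Omega(\theta)$. The difficulty is that the projection adds to the mass of a set $K$ the mass of all hyperplanes through $K$; step (ii) shows that for most $\theta$ nothing is added.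

It suffices to show $\mu(K)=0$ for every nonempty compact $K$ with $\mathcal H^1(K)=0$. Indeed, if $\mathcal H^1(E)=0$ and $A\subset E$ is Borel, inner regularity gives compact $K_n\subset A$ with $|\mu|(A\setminus K_n)\to0$, so $\mu(A)=0$, and therefore $|\mu|(E)=0$. Fix $K$, and for $\theta\in S$ put $\pi_\theta(x)=\langle x,\theta\rangle$ and $A_\theta=\pi_\theta^{-1}(\pi_\theta(K))\supset K$.

(i) \emph{For every $\theta$, $\mu(A_\theta)\in\Omega(\theta)$.} Let $m(B)=\mu(\pi_\theta^{-1}B)$ for Borel $B\subset\mathbb R$. Then $\hat m(t)=\hat\mu(t\theta)\in\Omega(\theta)$ for $t>0$. If $\ell$ is a linear functional on $\mathbb C^d$ that vanishes on $\Omega(\theta)$, the scalar measure $\ell\circ m$ has Fourier transform $\ell(\hat m)$, which is zero on $(0,\infty)$, so $\ell\circ m$ is absolutely continuous. The compact set $\pi_\theta(K)$ is a Lipschitz image of an $\mathcal H^1$-null set, hence Lebesgue null. So $\ell(\mu(A_\theta))=0$ for all such $\ell$, which is the claim.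

(ii) \emph{For almost every $\theta$, $|\mu|(A_\theta\setminus K)=0$.} The set $\{(x,\theta):x\in A_\theta\}$ is closed, since $K$ is compact; so by Fubini's theorem it is enough to show that for each $x\notin K$ the set $\Theta_x=\{\theta:x\in A_\theta\}$ is null in $S$. The map $y\mapsto(x-y)/|x-y|$ is Lipschitz on $K$, because $\operatorname{dist}(x,K)>0$, so its image $D_x\subset S$ has $\mathcal H^1(D_x)=0$. Now $\theta\in\Theta_x$ means $\langle u,\theta\rangle=0$ for some $u\in D_x$. Given $\epsilon>0$, cover $D_x$ by closed balls $\overline B(u_i,r_i)$ with $u_i\in D_x$ and $\sum_ir_i<\epsilon$. If $u\in\overline B(u_i,r_i)$ and $\langle u,\theta\rangle=0$, then $|\langle u_i,\theta\rangle|\le r_i$. The band $\{\theta:|\langle u_i,\theta\rangle|\le r_i\}$ has measure at most $C_dr_i$: for $d=2$ and $r_i\le 1$ it consists of two arcs of length $2\arcsin r_i$, and for $d\ge3$ the distribution of $\langle u_i,\theta\rangle$ has the bounded density $C_d(1-t^2)^{(d-3)/2}$. So $\Theta_x$ has measure at most $C_d\epsilon$ for every $\epsilon$.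

(iii) By (i) and (ii), $\mu(K)=\mu(A_\theta)\in\Omega(\theta)$ for almost every $\theta$. If $\mu(K)\ne0$, then $\Omega=\mathbb C\mu(K)$ on a dense set, hence everywhere by continuity, and $\Omega$ is constant. This is a contradiction.

Finally, if $|\mu|(E)>0$ then $\mathcal H^1(E)>0$, so $\dim_HE\ge1$. \hfill$\square$

\begin{remark}
Continuity is used only in (iii), and it cannot simply be dropped. Let $\Omega=\mathbb Ce_1$ except at $\pm e_d$, where $\Omega=\mathbb Ce_2$. The measure $\mu=e_1(\delta_0-\delta_{e_1})$ has $\hat\mu(\xi)=(1-e(-\xi_1))e_1$, which vanishes on the axis $\mathbb Re_d$. So $\mu\in\mathfrak{BV}_\Omega$ and $\dim_H\mu=0$.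
\end{remark}

\section{Absolute continuity: proof of Theorem~\ref{thm:sharp}(2)}\label{sec:ac}

Consider first $\mu=v\nu$ with a fixed vector $v\ne0$ and $\nu\ge0$. Since $\nu$ is real, $\hat\nu(-\xi)=\overline{\hat\nu(\xi)}$. If $\hat\nu(\xi)\ne0$ for some $\xi\ne0$, then $v$ lies in both $\Omega(\xi/|\xi|)$ and $\Omega(-\xi/|\xi|)$, which is impossible when $a(\Omega)=0$. So $\hat\nu=0$ off the origin, and $\nu=0$ by continuity of $\hat\nu$. A general $\mu$ is close to this form near a typical point of $|\mu|$. We rescale around a point of the singular part, cut off, and run a quantitative version of the argument. The cut-off produces an error bounded in $L^p$ with $p>1$, which cannot carry singular mass. The deviation from the form $v\nu$ produces an error that is small only in weak $L^1$, and positivity of $\nu$ upgrades this to $L^1$.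

\subsection*{Tools}
We write $B_r=B(0,r)$ and $\|\tau\|=|\tau|(\mathbb R^d)$.

\emph{Besicovitch differentiation.} Let $\sigma\ge0$ be a finite Borel measure on $\mathbb R^d$. If $u\in L^1(\sigma)$, then for $\sigma$-almost every $x$ the $\sigma$-average of $|u-u(x)|$ over $\overline B(x,r)$ tends to $0$ as $r\to0$. If $\sigma$ is singular with respect to Lebesgue measure, then $\sigma(\overline B(x,r))/r^d\to\infty$ for $\sigma$-almost every $x$.

\emph{Symbols.} A smooth scalar or matrix function $m$ on $\mathbb R^d$ is a \emph{symbol} if $|\partial^\alpha m(\xi)|\le C_\alpha(1+|\xi|)^{-|\alpha|}$ for all $\alpha$. Products of symbols are symbols. For Schwartz $u$, $m(D)u$ is the Schwartz function with Fourier transform $m\hat u$. Mikhlin's multiplier theorem and its weak-type endpoint state that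
\begin{equation}\label{eq:mikhlin}
\|m(D)u\|_{L^p}\le C\|u\|_{L^p}\ \ (1<p<\infty),\qquad |\{|m(D)u|>s\}|\le C\|u\|_{L^1}/s\ \ (s>0),
\end{equation}
with $C$ independent of $u$ and $s$. Fix a real even $\chi\in C_c^\infty(\mathbb R^d)$ with $\chi=1$ near $0$. If $h$ is smooth off $0$ and $0$-homogeneous, then $(1-\chi)h$ is a symbol, because $\partial^\alpha h$ is homogeneous of degree $-|\alpha|$. Taking Fourier transforms shows
\begin{equation}\label{eq:conj}
\overline{m(D)u}=\tilde m(D)\bar u,\qquad\tilde m(\xi)=\overline{m(-\xi)} .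
\end{equation}

\begin{lemma}\label{lem:decay}
Let $m$ be a symbol that is also a Schwartz function. For each $L\ge0$, $|\check m(x)|\le C_L|x|^{-d}(1+|x|)^{-L}$, where $C_L$ depends only on $d$, $L$, $\chi$ and the constants $C_\alpha$.
\end{lemma}

\begin{proof}
For Schwartz $m'$ we have $|(2\pi x)^\alpha\check m'(x)|\le\|\partial^\alpha m'\|_{L^1}$, and $\max_{|\alpha|=M}|x^\alpha|\ge(|x|/\sqrt d)^M$. For $|\alpha|=M>d$, $\|\partial^\alpha m\|_{L^1}\le C$, so $|\check m(x)|\le C|x|^{-M}$; this settles $|x|\ge1$. Let $0<r=|x|<1$ and split $m=m\chi(r\,\cdot)+m'$. The first term is bounded and supported in $|\xi|\le C/r$, so it contributes at most $Cr^{-d}$. The second vanishes for $|\xi|\le c/r$ and satisfies $|\partial^\alpha m'|\le C|\xi|^{-|\alpha|}$, since a derivative $\partial^\beta$, $\beta\ne0$, of $\chi(r\xi)$ is $O(r^{|\beta|})$ and supported where $r|\xi|$ is comparable to $1$. For $|\alpha|=d+1$ we get $\|\partial^\alpha m'\|_{L^1}\le C\int_{|\xi|>c/r}|\xi|^{-d-1}d\xi=Cr$, so $|\check m'(x)|\le Cr\cdot r^{-d-1}$.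
\end{proof}

\subsection*{Step 1: blow-up at a singular point}
Let $\sigma=|\mu|$ and $\mu=f\sigma$ with $|f|=1$. Suppose that $\sigma$ has a nonzero singular part $\sigma_s$, carried by a Lebesgue-null Borel set $Y$. Apply differentiation to $f$ and $1_Y$ with respect to $\sigma$, and to the singular measure $\sigma_s\le\sigma$. For $\sigma_s$-almost every point all three conclusions hold; translate one such point of $Y$ to $0$, which multiplies $\hat\mu$ by a scalar function and preserves $\mathfrak{BV}_\Omega$. With $v=f(0)$, $|v|=1$, we have as $r\to0$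
\begin{equation}\label{eq:point}
\frac{\sigma(\overline B_r)}{r^d}\to\infty,\qquad\frac1{\sigma(\overline B_r)}\int_{\overline B_r}|f-v|\,d\sigma\to0,\qquad\frac{\sigma(\overline B_r\setminus Y)}{\sigma(\overline B_r)}\to0 .
\end{equation}
The constraint is nonlocal, so after rescaling we must control the mass far from the unit ball, and an arbitrary sequence of radii gives no such control. We take the last radius at which the density reaches a given level:
\[
r_n=\sup\{r>0:\sigma(\overline B_r)\ge nr^d\},\qquad n\ge1 .
\]
The set is nonempty by \eqref{eq:point}, and $r_n\le(\|\sigma\|/n)^{1/d}\to0$. By monotonicity $\sigma(\overline B_{r_n})\ge nr_n^d$, while $\sigma(\overline B_r)<nr^d$ for $r>r_n$. Hence $\sigma(\overline B_r)\le(r/r_n)^d\sigma(\overline B_{r_n})$ for $r\ge r_n$. Put $\mu_n(A)=\mu(r_nA)/\sigma(\overline B_{r_n})$, $\sigma_n=|\mu_n|$, $Y_n=r_n^{-1}Y$. Since $\hat\mu_n(\xi)$ is a multiple of $\hat\mu(\xi/r_n)$, $\mu_n\in\mathfrak{BV}_\Omega$. Moreover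
\begin{equation}\label{eq:blow}
\sigma_n(\overline B_r)\le r^d\ \ (r\ge1),\qquad\sigma_n(\overline B_1\cap Y_n)\to1,\qquad|\mu_n-v\sigma_n|(\overline B_3)\to0 .
\end{equation}
The second follows from $\sigma_n(\overline B_1)=1$ and \eqref{eq:point}. The third quantity is at most $3^d$ times the average of $|f-v|$ over $\overline B_{3r_n}$, because $\sigma(\overline B_{3r_n})\le3^d\sigma(\overline B_{r_n})$.

\subsection*{Step 2: localization}
Let $\varphi\in C_c^\infty(B_3)$, $0\le\varphi\le1$, $\varphi=1$ on $B_2$. Write
\[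
\varphi\mu_n=v\nu_n+\tau_n,\qquad\nu_n=\varphi\sigma_n\ge0,\qquad\tau_n=\varphi(\mu_n-v\sigma_n),
\]
so that $\|\nu_n\|\le3^d$ and $t_n:=\|\tau_n\|\to0$. To work with functions, fix $0\le\eta\in C_c^\infty(B_1)$ with $\int\eta=1$, put $\eta_\epsilon=\epsilon^{-d}\eta(\cdot/\epsilon)$ for $0<\epsilon\le1$, and let $\nu_n^\epsilon=\nu_n*\eta_\epsilon\ge0$, $\tau_n^\epsilon=\tau_n*\eta_\epsilon$. These are in $C_c^\infty$, with $L^1$ norms at most $3^d$ and $t_n$. Below, $C$ does not depend on $n$ or $\epsilon$.

Let $Q(\xi)$ be the orthogonal projection onto $\Omega(\xi/|\xi|)^\perp$. It is smooth off $0$ and $0$-homogeneous, so $Q_h=(1-\chi)Q$ is a symbol; this is where smoothness of $\Omega$ is used. The constraint reads $Q_h\hat\mu_n=0$ on $\mathbb R^d$. It fails for $\varphi\mu_n$, and we measure the failure by the Schwartz function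
\[
g_n^\epsilon=Q_h(D)\big(v\nu_n^\epsilon+\tau_n^\epsilon\big)=K_\epsilon*(\varphi\mu_n),\qquad\hat K_\epsilon(\xi)=Q_h(\xi)\,\hat\eta(\epsilon\xi).
\]
The functions $\hat\eta(\epsilon\,\cdot)$ are symbols uniformly in $\epsilon\le1$, since their derivatives of order $\alpha$ are bounded by $C\epsilon^{|\alpha|}(1+\epsilon|\xi|)^{-|\alpha|}\le C(1+|\xi|)^{-|\alpha|}$. So Lemma~\ref{lem:decay} applies to $K_\epsilon$ uniformly. The continuous function $K_\epsilon*\mu_n$ has Fourier transform $\hat\eta(\epsilon\,\cdot)Q_h\hat\mu_n=0$, so we may subtract $\varphi(x)(K_\epsilon*\mu_n)(x)=0$: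
\[
g_n^\epsilon(x)=\int K_\epsilon(x-y)\big(\varphi(y)-\varphi(x)\big)\,d\mu_n(y).
\]
The factor $|\varphi(y)-\varphi(x)|\le C|x-y|$ gains one power at the diagonal. Fix $L>d$ and $1<p<\frac d{d-1}$. The integrand is bounded by $h(x-y)$ with $h(z)=C|z|^{1-d}(1+|z|)^{-L}$, and $h\in L^p$ because $(d-1)p<d$. We claim
\begin{equation}\label{eq:g}
\|g_n^\epsilon\|_{L^p}\le C .
\end{equation}
For $|x|\le6$, split the integral at $|y|=10$. By Minkowski's inequality the part $|y|\le10$ has $L^p$ norm at most $\|h\|_{L^p}\sigma_n(\overline B_{10})\le10^d\|h\|_{L^p}$. For $|y|>10$ we have $|x-y|\ge\frac25|y|$, so this part is bounded pointwise by $C\int_{|y|>10}|y|^{-L}d\sigma_n\le C\sum_{j\ge0}(10\cdot2^j)^{-L}(10\cdot2^{j+1})^d<\infty$; here the growth bound in \eqref{eq:blow} is used. For $|x|>6$, $\varphi(x)=0$ and only $|y|\le3$ contributes; then $|x-y|\ge|x|/2$ and $|g_n^\epsilon(x)|\le C|x|^{-L}$, which is in $L^p(|x|>6)$.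

\subsection*{Step 3: solving for $\nu_n^\epsilon$}
Let $q(\xi)=v^*Q(\xi)v=|Q(\xi)v|^2\ge0$. Multiplying the definition of $g_n^\epsilon$ by the row vector $v^*$ gives the scalar equation
\[
\big((1-\chi)q\big)(D)\,\nu_n^\epsilon=v^*g_n^\epsilon-(v^*Q_h)(D)\,\tau_n^\epsilon .
\]
We cannot divide by $q$, which vanishes wherever $v\in\Omega(\xi/|\xi|)$. But $\nu_n^\epsilon$ is real, so by \eqref{eq:conj} the real part of the left side is $\frac12\big((1-\chi)H\big)(D)\nu_n^\epsilon$ with $H(\xi)=q(\xi)+q(-\xi)$. If $H(\xi)=0$ then $v\in\Omega(\xi/|\xi|)\cap\Omega(-\xi/|\xi|)=\{0\}$, which is false. This is the only use of $a(\Omega)=0$. So $H$ is positive, smooth off $0$, even and $0$-homogeneous, and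
\[
m_1=\frac{2(1-\chi)}H,\qquad m_2=m_1v^*Q_h,\qquad m_0=1-(1-\chi)^2\in C_c^\infty
\]
are symbols. Since $m_0$ and $m_1$ are real and even, $m_0(D)$ and $m_1(D)$ commute with taking real parts, by \eqref{eq:conj}. Take real parts in the equation, apply $m_1(D)$ and add $m_0(D)\nu_n^\epsilon$:
\[
\nu_n^\epsilon=G+T,\qquad G=\operatorname{Re}\big[m_1(D)v^*g_n^\epsilon\big]+m_0(D)\nu_n^\epsilon,\qquad T=-\operatorname{Re}\big[m_2(D)\tau_n^\epsilon\big],
\]
with real $G$ and $T$ that depend on $n$ and $\epsilon$. By \eqref{eq:mikhlin}, \eqref{eq:g} and $\|m_0(D)\nu_n^\epsilon\|_{L^p}\le\|\check m_0\|_{L^p}\|\nu_n^\epsilon\|_{L^1}$,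
\begin{equation}\label{eq:GT}
\|G\|_{L^p}\le C,\qquad|\{|T|>s\}|\le Ct_n/s\quad(s>0).
\end{equation}

\subsection*{Step 4: from weak $L^1$ to $L^1$}
The second bound alone allows $T$ to be a tall thin peak of mass $1$. We exclude this by bounding the mean of $T$ and its negative part. Let $\zeta\in C_c^\infty(B_2)$, $0\le\zeta\le1$, $\zeta=1$ on $\overline B_1$. For the mean, Parseval's identity gives
\[
\Big|\int\zeta T\,dx\Big|\le\Big|\int\hat\zeta(-\xi)\,m_2(\xi)\,\widehat{\tau_n^\epsilon}(\xi)\,d\xi\Big|\le\|\hat\zeta\|_{L^1}\|m_2\|_{L^\infty}\,t_n .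
\]
For the negative part $T^-=\max(-T,0)$, positivity of $\nu_n^\epsilon$ gives $T\ge-G$, so $T^-\le|G|$. Splitting at the level $s$ and using H\"older's inequality with \eqref{eq:GT},
\[
\int\zeta\,T^-\,dx\le s|B_2|+\int_{\{|T|>s\}}|G|\,dx\le s|B_2|+C\,(t_n/s)^{1-1/p}.
\]
Take $s=t_n^{1/2}$ (if $t_n=0$, then $T=0$). Since $|T|=T+2T^-$, we obtain $\int\zeta|T|\,dx\le\delta_n$ with $\delta_n\to0$ independent of $\epsilon$. Therefore, for every open set $O$ of finite measure,
\[
\int_O\zeta\,\nu_n^\epsilon\,dx\le\delta_n+\int_O|G|\,dx\le\delta_n+C|O|^{1-1/p}.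
\]
If $w$ is continuous with compact support in $O$ and $0\le w\le1$, then $\int w\zeta\,\nu_n^\epsilon\,dx\to\int w\zeta\,d\nu_n$ as $\epsilon\to0$. Taking the supremum over $w$ gives $\int_O\zeta\,d\nu_n\le\delta_n+C|O|^{1-1/p}$. The set $Y_n$ is Lebesgue null, so it lies in open sets of arbitrarily small measure, and $\int_{Y_n}\zeta\,d\nu_n\le\delta_n\to0$. But $\zeta=\varphi=1$ on $\overline B_1$, so $\int_{Y_n}\zeta\,d\nu_n\ge\sigma_n(\overline B_1\cap Y_n)\to1$ by \eqref{eq:blow}. This contradiction shows that $|\mu|$ has no singular part.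

If $\mu\ne0$ and $|\mu|(E)>0$, then $|E|>0$ and $\dim_HE=d$. \hfill$\square$

\begin{thebibliography}{1}

\bibitem{ASW}
Rami Ayoush, Dmitriy Stolyarov, Michal Wojciechowski,
\emph{Martingale approach to Sobolev embedding theorems},
arXiv:1811.08137 (2018).

\end{thebibliography}
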